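\title{Generalized hyperbolicity of an operator and of its powers: a monodromy obstruction}

\begin{abstract}
An invertible operator $T$ on a Banach space is generalized hyperbolic if the space splits into a subspace that $T$ maps into itself and contracts and a subspace that $T^{-1}$ maps into itself and contracts. We disprove the conjecture that such a splitting exists whenever there is a uniform sequence of splittings that $T$ carries from one to the next. Over $\mathbb C$, such a sequence exists exactly when some power $T^N$ is generalized hyperbolic, while $T$ itself is generalized hyperbolic exactly when the operators $z-T$, $|z|=1$, are right invertible and their kernels form a trivial family over the circle. The obstruction to triviality is a monodromy operator $g\in GL(K)$ modulo the identity component, and passing from $T$ to $T^N$ replaces $g$ by $g\oplus I_{K^{N-1}}$. Every $g$ occurs, and a Banach space with Calkin algebra $C(S^4)$ yields a $g$ that cannot be joined to the identity although $g\oplus I_K$ can. We also determine when the conjectured conclusion does hold, and we give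 a conditional counterexample over the real scalars.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For Banach spaces $X,Y$ let $\mathcal L(X,Y)$ be the space of bounded operators, $\mathcal L(X)=\mathcal L(X,X)$, and let $GL(X)$ be the group of invertible elements of $\mathcal L(X)$ with the norm topology; $GL(X)_0$ is the subgroup of operators that can be joined to $I$ by a path in $GL(X)$. An isomorphism is a bounded linear bijection (its inverse is bounded by the open mapping theorem), a contraction is an operator of norm $<1$, and operator-valued functions are continuous in norm unless nothing is claimed about them. The unit circle in $\mathbb C$ is $S^1$. The definitions below make sense over $\mathbb R$ and over $\mathbb C$; from Theorem~\ref{thm:main} up to Section~\ref{sec:true} the scalars are complex, and Section~\ref{sec:real} treats real scalars.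

\begin{definition}\label{def:gh}
An operator $T\in GL(\mathbb B)$ is \emph{generalized hyperbolic} (GH) if there are closed subspaces $E^s,E^u$ with $\mathbb B=E^s\oplus E^u$ and an integer $k>0$ such that $TE^s\subset E^s$, $T^{-1}E^u\subset E^u$, and $T^k|_{E^s}$ and $T^{-k}|_{E^u}$ are contractions.
\end{definition}

Given the two inclusions, the contraction condition is equivalent to the existence of $c>0$ and $\mu\in(0,1)$ with
\begin{equation}\label{eq:decay}
\|T^n|_{E^s}\|\le c\mu^n,\qquad \|T^{-n}|_{E^u}\|\le c\mu^n\qquad(n\ge0).
\end{equation}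
Indeed, if $\beta\in(0,1)$ bounds both contractions and $n=jk+r$ with $0\le r<k$, then both norms are at most $\beta^j\max_{|i|<k}\|T^i\|$, which gives \eqref{eq:decay} with $\mu=\beta^{1/k}$; conversely, take $k$ with $c\mu^k<1$. In this form the definition says that every vector is the sum of a part whose forward orbit decays and a part whose backward orbit decays, and it shows that an operator conjugate to a GH operator is GH. If both inclusions are equalities, $T$ is hyperbolic in the usual sense, and $z-T$ is invertible for $z\in S^1$, by a Neumann series on each summand. With strict inclusions every point of $S^1$ can be an eigenvalue, as for the weighted shift of Section~\ref{sec:shift}.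

The second notion concerns a sequence of operators, and the splitting is allowed to move along the sequence.

\begin{definition}\label{def:structure}
A sequence $\{T_k\}_{k\in\mathbb Z}$ in $GL(\mathbb B)$ satisfies a \emph{generalized $(C,\lambda)$-structure}, where $C>0$ and $\lambda\in(0,1)$, if for every $k\in\mathbb Z$ there are closed subspaces $E^s_k,E^u_k\subset\mathbb B$ such that:
\begin{itemize}
\item[(CL1)] $\mathbb B=E^s_k\oplus E^u_k$, and the projection $P_k$ onto $E^s_k$ along $E^u_k$ and $Q_k=I-P_k$ satisfy $\|P_k\|,\|Q_k\|\le C$;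
\item[(CL2)] $T_kE^s_k\subset E^s_{k+1}$ and $T_k^{-1}E^u_{k+1}\subset E^u_k$;
\item[(CL3)] for all $n\ge0$, $\|T_{k+n-1}\cdots T_kv\|\le C\lambda^n\|v\|$ for $v\in E^s_k$, and $\|T_{k-n}^{-1}\cdots T_{k-1}^{-1}v\|\le C\lambda^n\|v\|$ for $v\in E^u_k$.
\end{itemize}
We say that $T\in GL(\mathbb B)$ \emph{has a structure} if the constant sequence $T_k=T$ satisfies a generalized $(C,\lambda)$-structure for some $C$ and $\lambda$.
\end{definition}

By \eqref{eq:decay}, $T$ is GH precisely when it has a structure in which $E^s_k$ and $E^u_k$ do not depend on $k$. The problem, posed in \cite{Tik}, is whether a constant sequence of operators always admits a constant sequence of splittings.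

\medskip
\noindent\textbf{Conjecture} (\cite{Tik})\textbf{.} \emph{If $T\in GL(\mathbb B)$ has a structure, then $T$ is generalized hyperbolic.}
\medskip

The natural guess is that this is true, because it is true when the inclusions in (CL2) are equalities. In that case let $T^nv\to0$ and write $v=a+b$ with $a\in E^s_k$, $b\in E^u_k$. Then $T^na\to0$, hence $T^nb\to0$; since $T^nb\in E^u_{k+n}$, (CL3) gives $\|b\|\le C\lambda^n\|T^nb\|\to0$. So $E^s_k=\{v:T^nv\to0\}$, and exchanging $T$ with $T^{-1}$ gives $E^u_k=\{v:T^{-n}v\to0\}$; neither depends on $k$. The argument rests on $T^nb\in E^u_{k+n}$, which is lost when only inclusions are available. The splittings are then no longer determined by $T$, and a constant one has to be constructed. Our main result is that this can be impossible.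

\begin{theorem}\label{thm:main}
There are a complex Banach space $\mathbb B$ and $T\in GL(\mathbb B)$ such that $T^2$ is GH and $T$ has a structure, but $T$ is not GH.
\end{theorem}

The conjecture is nevertheless true up to a power.

\begin{theorem}\label{thm:powers}
Let $\mathbb B$ be a complex Banach space and $T\in GL(\mathbb B)$. The following are equivalent:
\begin{itemize}
\item[(1)] $T$ has a structure;
\item[(2)] there are a bounded projection $P$, $Q=I-P$, and constants $c>0$, $\lambda\in(0,1)$ with $\|T^nP\|,\|T^{-n}Q\|\le c\lambda^n$ for all $n\ge0$ (no invariance is required);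
\item[(3)] $T^N$ is GH for some $N\ge1$.
\end{itemize}
Moreover, if the constant sequence $T_k=T$ satisfies a generalized $(C,\lambda)$-structure, then $T^N$ is GH for every $N\ge1$ with $2C^2\lambda^N<1$. In particular $T$ itself is GH if $2C^2\lambda<1$.
\end{theorem}

So the question is whether $T$ must be GH when $T^N$ is. We translate it into topology by looking at the eigenspaces $E_z=\ker(z-T)$, $z\in S^1$. Theorem~\ref{thm:crit} says that $T$ is GH if and only if all $z-T$ are right invertible and all $E_z$ can be identified continuously with one space $K$. Transporting $E_1$ once around the circle produces an operator $g\in GL(K)$, the monodromy, and the identification is possible exactly when $g\in GL(K)_0$. The eigenspace of $T^N$ at $w$ is the sum of the $E_z$ over the $N$-th roots $z$ of $w$, and its monodromy is in effect $g\oplus I_{K^{N-1}}$ (Section~\ref{sec:mono}). Every $g$ is the monodromy of some $T$ (Section~\ref{sec:realize}). What remains is to find $G\notin GL(K)_0$ with $G\oplus I_K\in GL(K^2)_0$. In Section~\ref{sec:counter} we obtain $G$ from a map $S^4\to SU(2)$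 that is not homotopic to a constant but becomes so in $U(4)$, using a theorem of Motakis \cite{Mot} on Calkin algebras. Theorem~\ref{thm:complex} describes the cases in which one may take $N=1$, among them all operators on complex Hilbert spaces. Theorem~\ref{thm:real} is a counterexample over $\mathbb R$, conditional on the real form of Motakis' theorem.

\section{Weighted shifts and a twisted example}\label{sec:shift}

All objects of the proof can be seen on weighted shifts, which will also be the raw material for the counterexample.

\subsection*{The shift}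
Let $Z$ be a Banach space and $\nu\in(0,1)$. Let $\mathcal X=\mathcal X_\nu(Z)$ be the space of sequences $a=(a_n)_{n\in\mathbb Z}$ in $Z$ with $\|a\|^2=\sum_n\nu^{2|n|}\|a_n\|^2<\infty$, and let $(\tau a)_n=a_{n+1}$. The operator $\tau^k$ moves the entry at position $n$ to position $n-k$ and so multiplies its weight by $\nu^{|n-k|-|n|}$; hence $\|\tau^k\|\le\nu^{-|k|}$ for $k\in\mathbb Z$. Let $\mathcal X^s$ consist of the sequences supported on $n<0$ and $\mathcal X^u$ of those supported on $n\ge0$, with projections $P$ and $Q$ of norm at most $1$. Then $\tau\mathcal X^s\subset\mathcal X^s$ and $\tau^{-1}\mathcal X^u\subset\mathcal X^u$, and both maps multiply norms by $\nu$, since they move every entry one step away from the origin. So $\tau$ is GH.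

The cut between $n<0$ and $n\ge0$ is not canonical, and it may even move. Let $(m_k)$ be integers with $|m_k|\le m$ and $m_{k+1}\ge m_k-1$, and let $E^s_k$, $E^u_k$ be the sequences supported on $n<m_k$, $n\ge m_k$. The inequality $m_{k+1}\ge m_k-1$ is exactly (CL2). For $j\ge0$ we have $|n-j|-|n|\ge j-2m$ when $n<m$ and $|n+j|-|n|\ge j-2m$ when $n\ge-m$, which is (CL3) with $C=\nu^{-2m}$, $\lambda=\nu$. Thus a single operator has many non-constant structures.

\subsection*{Eigenspaces and a common complement}
Let $z\in S^1$. The equation $\tau a=za$ forces $a_n=z^na_0$, and such a sequence lies in $\mathcal X$ because $\nu<1$. So $\ker(z-\tau)=\varepsilon_zZ$, where $\varepsilon_zc=(z^nc)_n$. From $|z^n-w^n|\le|n||z-w|$ and the term $n=0$ of the norm we get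
\begin{equation}\label{eq:eps}
\|\varepsilon_z-\varepsilon_w\|\le|z-w|\Bigl(\sum_nn^2\nu^{2|n|}\Bigr)^{1/2},\qquad\|\varepsilon_zc\|\ge\|c\| .
\end{equation}
The equation $(z-\tau)a=b$ is the recurrence $za_n-a_{n+1}=b_n$. Solving it outward from $a_0=0$ gives the unique solution
\[
a_n=-\sum_{j=0}^{n-1}z^{n-1-j}b_j,\qquad a_{-n}=\sum_{j=1}^{n}z^{-(n-j+1)}b_{-j}\qquad(n\ge1),
\]
that is, $a=R(z)b$ with $R(z)=\sum_{n\ge0}z^{-n-1}\tau^nP-\sum_{n\ge1}z^{n-1}\tau^{-n}Q$, a series whose terms have norm at most $\nu^n$. Hence $z-\tau$ has the bounded right inverse $R(z)$, and it maps the subspace $M=\{a:a_0=0\}=\mathcal X^s\oplus\tau^{-1}\mathcal X^u$ bijectively onto $\mathcal X$. One subspace $M$ serves for all $z$; equivalently, the single map $a\mapsto a_0$ identifies every eigenspace with $Z$. Theorem~\ref{thm:crit} will show that this property characterizes GH operators.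

\subsection*{Cutting out an invariant subspace}
For $\tau$ the eigenspaces form the product family $S^1\times Z$. To get a twisted family we keep only a part $\operatorname{ran}r(z)$ of $Z$ over each $z$, and find the $\tau$-invariant subspace whose eigenspaces are these parts by substituting $\tau$ for $z$ in the Fourier series of $r$.

\begin{lemma}\label{lem:cut}
Let $r_k\in\mathcal L(Z)$, $k\in\mathbb Z$, satisfy $\sum_k\|r_k\|\nu^{-|k|}<\infty$, and suppose that $r(z)=\sum_kr_kz^k$ is idempotent for every $z\in S^1$. Then $\widehat r=\sum_kr_k\tau^k$, with $r_k$ acting on each entry, is a bounded idempotent on $\mathcal X$ that commutes with $\tau$. Put $\mathbb B=\widehat r\mathcal X$ and $T=\tau|_{\mathbb B}$. Then $T\in GL(\mathbb B)$, and for every $z\in S^1$ the operator $z-T$ is right invertible, $\widehat r\varepsilon_z=\varepsilon_zr(z)$, and $\ker(z-T)=\varepsilon_z\operatorname{ran}r(z)$.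
\end{lemma}

\begin{proof}
The series for $\widehat r$ converges absolutely because $\|\tau^k\|\le\nu^{-|k|}$, and each term commutes with $\tau$. Comparing Fourier coefficients in $r^2=r$ gives $\sum_kr_kr_{m-k}=r_m$, so $\widehat r^{\,2}=\sum_m\bigl(\sum_kr_kr_{m-k}\bigr)\tau^m=\widehat r$. The closed subspace $\mathbb B$ is invariant under $\tau$ and $\tau^{-1}$, so $T\in GL(\mathbb B)$. For $b\in\mathbb B$ we have $(z-\tau)\widehat rR(z)b=\widehat r(z-\tau)R(z)b=\widehat rb=b$, so $\widehat rR(z)|_{\mathbb B}$ is a right inverse of $z-T$. Since $\tau^k\varepsilon_z=z^k\varepsilon_z$, we get $\widehat r\varepsilon_zc=\bigl(z^n\sum_kz^kr_kc\bigr)_n=\varepsilon_zr(z)c$. Finally $\varepsilon_zc\in\mathbb B$ if and only if $\widehat r\varepsilon_zc=\varepsilon_zc$, that is, $r(z)c=c$.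
\end{proof}

\begin{example}\label{ex:mobius}
Let $Z=\mathbb C^2$, $u(\theta)=(\cos\frac\theta2,\sin\frac\theta2)^{\mathsf T}$ and
\[
r(e^{i\theta})=u(\theta)u(\theta)^{\mathsf T}=\frac12\begin{pmatrix}1+\cos\theta&\sin\theta\\ \sin\theta&1-\cos\theta\end{pmatrix},
\]
the projection onto a line that makes a half turn as $z=e^{i\theta}$ goes once around the circle. The entries are Laurent polynomials in $z$, so Lemma~\ref{lem:cut} gives an operator $T$ whose eigenspace $E_z$ is the line spanned by $\varepsilon_zu(\theta)$. The parametrization $V(\theta)k=\varepsilon_{e^{i\theta}}u(\theta)k$, $k\in\mathbb C$, does not close up: $V(\theta+2\pi)=V(\theta)g$ with $g=-1$.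

Over $\mathbb C$ the sign can be undone, because the path $e^{i\theta/2}$ joins $1$ to $-1$ in $GL_1(\mathbb C)$. Put
\[
v(z)=e^{i\theta/2}u(\theta)=\Bigl(\frac{z+1}2,\frac{z-1}{2i}\Bigr)^{\mathsf T},\qquad \ell(z)=e^{-i\theta/2}u(\theta)^{\mathsf T}=\Bigl(\frac{1+z^{-1}}2,\frac{1-z^{-1}}{2i}\Bigr),
\]
and write $v(z)=v_0+v_1z$, $\ell(z)=\ell_0+\ell_{-1}z^{-1}$. Then $\ell v=1$ and $v\ell=r$ as Laurent polynomials. Substituting the shift for $z$ gives operators $(Jb)_n=v_0b_n+v_1b_{n+1}$ from $\mathcal X_\nu(\mathbb C)$ to $\mathcal X_\nu(\mathbb C^2)$ and $(\Lambda a)_n=\ell_0a_n+\ell_{-1}a_{n-1}$ in the opposite direction, which commute with the shifts and satisfy $\Lambda J=I$, $J\Lambda=\widehat r$. So $J$ is an isomorphism onto $\mathbb B$ that conjugates the scalar shift to $T$, and $T$ is GH. The common complement of the eigenspaces is $J\{b:b_0=0\}=\ker\Phi$, where $\Phi(a)=\ell_0a_0+\ell_{-1}(T^{-1}a)_0$ for $a\in\mathbb B$. Note how $\Phi$ arises: from a Laurent polynomial that inverts the closed-up parametrization, with $T$ in place of $z$.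

Now consider $T^2$. Its eigenspace at $e^{i\phi}$ is parametrized by $(k_0,k_1)\mapsto V(\frac\phi2)k_0+V(\frac\phi2+\pi)k_1$. When $\phi$ increases by $2\pi$ the two square roots change places and one of them completes the circle, so the twist is $(k_0,k_1)\mapsto(gk_1,k_0)$, the product of $g\oplus1$ and a transposition. The twist of $T^2$ lives in a larger group than that of $T$, where there is more room to undo it. For one-dimensional eigenspaces this room is not needed; the counterexample is an infinite-dimensional version of this example in which it is.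
\end{example}

\section{A criterion in terms of eigenspaces}\label{sec:crit}

Let $T\in GL(\mathbb B)$ and $E_z=\ker(z-T)$. An operator $A$ is \emph{right invertible} if $AR=I$ for some bounded $R$. A surjection whose kernel has a closed complement $M'$ is right invertible, with $R=(A|_{M'})^{-1}$; conversely, $I-RA$ is a projection onto $\ker A$. We need these projections in order to compare eigenspaces at different points, and this is why surjectivity of $z-T$ would not be enough.

\begin{lemma}\label{lem:tools}
\begin{itemize}
\item[(a)] If $z-T$ is right invertible for every $z\in S^1$, there is a continuous $R:S^1\to\mathcal L(\mathbb B)$ with $(z-T)R(z)=I$, and $\Pi(z)=I-R(z)(z-T)$ is a continuous family of idempotents with range $E_z$.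
\item[(b)] Let $p,p'$ be idempotents on a Banach space with $\|2p'-I\|\,\|p-p'\|<1$. Then $s(p,p')=p'p+(I-p')(I-p)$ is invertible, $s(p,p')\,p=p'\,s(p,p')$, and $p'$ maps $\operatorname{ran}p$ isomorphically onto $\operatorname{ran}p'$.
\item[(c)] In the situation of (a), let $V(\theta)\in\mathcal L(K,\mathbb B)$ depend continuously on $\theta$ in an interval, each $V(\theta)$ being an isomorphism onto $E_{e^{i\theta}}$. Then $\Lambda(\theta)=V(\theta)^{-1}\Pi(e^{i\theta})\in\mathcal L(\mathbb B,K)$ is continuous. The same holds for families indexed by $z\in S^1$.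
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $R_0$ is a right inverse of $z_0-T$, then $(z-T)R_0=I+(z-z_0)R_0$, so $R_0(I+(z-z_0)R_0)^{-1}$ is a continuous right inverse of $z-T$ for $z$ near $z_0$. Cover $S^1$ by finitely many arcs with such right inverses $R_i$ and put $R=\sum_i\chi_iR_i$ for a subordinate partition of unity; then $(z-T)R(z)=\sum_i\chi_i(z)I=I$. We have $(z-T)\Pi(z)=0$, and $\Pi(z)x=x$ for $x\in E_z$, so $\Pi(z)$ is an idempotent with range $E_z$.

(b) Write $s=s(p,p')$. Both $s-I$ and $(2p'-I)(p-p')$ equal $2p'p-p-p'$, so $\|s-I\|<1$ and $s$ is invertible. Also $sp=p'p=p's$. Hence $s\operatorname{ran}p\subset\operatorname{ran}p'$, and $s^{-1}p'=ps^{-1}$ gives $s^{-1}\operatorname{ran}p'\subset\operatorname{ran}p$. On $\operatorname{ran}p$ the operators $s$ and $p'$ agree.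

(c) We have $V(\theta)\Lambda(\theta)=\Pi(e^{i\theta})$, so $\Lambda(\theta_0)\Pi(e^{i\theta})=[\Lambda(\theta_0)V(\theta)]\Lambda(\theta)$. The bracket is continuous in $\theta$ and equals $I_K$ at $\theta_0$. Near $\theta_0$ it is therefore invertible, and $\Lambda(\theta)=[\Lambda(\theta_0)V(\theta)]^{-1}\Lambda(\theta_0)\Pi(e^{i\theta})$ is continuous.
\end{proof}

We shall use Fej\'er's theorem for a continuous function $f$ from $S^1$ to a Banach space: with $\widehat f_j=\frac1{2\pi}\int_0^{2\pi}f(e^{it})e^{-ijt}\,dt$, the \emph{Fej\'er means} $\sum_{|j|\le m}\bigl(1-\frac{|j|}{m+1}\bigr)\widehat f_jz^j$ converge to $f$ uniformly on $S^1$. The scalar proof, by convolution with a positive kernel, applies unchanged.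

The family $(E_z)_{z\in S^1}$ is called \emph{trivial} if there are a Banach space $K$ and a continuous $V:S^1\to\mathcal L(K,\mathbb B)$ such that $V(z)$ is an isomorphism onto $E_z$ for every $z$; such a $V$ is a \emph{trivialization}.

\begin{theorem}\label{thm:crit}
For $T\in GL(\mathbb B)$ the following are equivalent:
\begin{itemize}
\item[(a)] $T$ is GH;
\item[(b)] $z-T$ is right invertible for all $z\in S^1$, and $(E_z)_{z\in S^1}$ is trivial;
\item[(c)] there is a closed subspace $M\subset\mathbb B$ such that $(z-T)|_M:M\to\mathbb B$ is bijective for every $z\in S^1$.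
\end{itemize}
\end{theorem}

Condition (c) is the bridge between the dynamical condition (a) and the topological condition (b). No invariance of $M$ is assumed in it.

\begin{proof}
\emph{(a)$\Rightarrow$(c).} Let $P,Q$ be the projections of a GH splitting. As for the shift, put $M=E^s\oplus T^{-1}E^u$. It is closed, since $M=\{x:Qx\in T^{-1}E^u\}$ and $T^{-1}E^u$ is a closed subspace of $E^u$. By \eqref{eq:decay} the series
\begin{equation}\label{eq:series}
R(z)=\sum_{n\ge0}z^{-n-1}T^nP-\sum_{n\ge1}z^{n-1}T^{-n}Q
\end{equation}
converges absolutely for $z\in S^1$, and both sums telescope when multiplied by $z-T$: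
\[
(z-T)R(z)=\sum_{n\ge0}\bigl(z^{-n}T^n-z^{-n-1}T^{n+1}\bigr)P+\sum_{n\ge1}\bigl(z^{n-1}T^{-(n-1)}-z^nT^{-n}\bigr)Q=P+Q=I .
\]
This computation uses only the decay of $\|T^nP\|$ and $\|T^{-n}Q\|$. Invariance enters now: $T^nP$ has range in $E^s$ and $T^{-n}Q$, $n\ge1$, has range in $T^{-1}E^u$, so $R(z)$ has range in $M$ and $(z-T)|_M$ is onto. For injectivity let $a\in E^s$, $b\in T^{-1}E^u$ and $(z-T)(a+b)=0$. Then $(z-T)a\in E^s$, while $(z-T)b\in E^u$ because $b$ and $Tb$ lie in $E^u$. So $(z-T)a=-(z-T)b\in E^s\cap E^u=0$. Now $\|a\|=\|T^na\|\to0$ and $\|b\|=\|T^{-n}b\|\to0$ since $|z|=1$.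

\emph{(c)$\Rightarrow$(b).} The operator $R(z)=((z-T)|_M)^{-1}$ is a right inverse of $z-T$, continuous in $z$ because inversion of isomorphisms is continuous. The idempotent $\Pi(z)=I-R(z)(z-T)$ has range $E_z$ and kernel $M$. Hence $V(z)(x+M)=\Pi(z)x$ defines an isomorphism of $\mathbb B/M$ onto $E_z$, and $\|V(z)-V(w)\|\le\|\Pi(z)-\Pi(w)\|$ by the definition of the quotient norm.

\emph{(b)$\Rightarrow$(c).} Let $V$ be a trivialization and $\Lambda(z)=V(z)^{-1}\Pi(z)$, which is continuous by Lemma~\ref{lem:tools} and satisfies $\Lambda(z)V(z)=I_K$. Each $\ker\Lambda(z)$ is a complement of $E_z$, but it depends on $z$. To remove the dependence we use that $T$ acts on $E_z$ as the scalar $z$, so that a Laurent polynomial in $z$ can be replaced on all $E_z$ at once by the same polynomial in $T$, as in Example~\ref{ex:mobius}. Choose a Fej\'er mean $\Lambda'(z)=\sum_{|j|\le m}A_jz^j$ of $\Lambda$, $A_j\in\mathcal L(\mathbb B,K)$, with $\sup\|\Lambda'-\Lambda\|\cdot\sup\|V\|<1$, and put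
\[
\Phi=\sum_{|j|\le m}A_jT^j\in\mathcal L(\mathbb B,K);
\]
the negative powers exist because $T$ is invertible. Since $T^jV(z)=z^jV(z)$, we have $\Phi V(z)=\Lambda'(z)V(z)$, so $\|\Phi V(z)-I_K\|=\|(\Lambda'(z)-\Lambda(z))V(z)\|<1$. Thus $\Phi V(z)$ is invertible and $\Phi|_{E_z}:E_z\to K$ is an isomorphism for every $z$. It follows that $\mathbb B=\ker\Phi\oplus E_z$: the intersection is zero, and $x-(\Phi|_{E_z})^{-1}\Phi x\in\ker\Phi$. As $z-T$ is onto with kernel $E_z$, it maps $M=\ker\Phi$ bijectively onto $\mathbb B$.

\emph{(c)$\Rightarrow$(a).} An invariant splitting has to be extracted from a subspace $M$ that is not invariant. Formula \eqref{eq:series} shows where to look: $P$ is the coefficient of $z^{-1}$ in $R(z)$. So we treat $R(z)=((z-T)|_M)^{-1}\in\mathcal L(\mathbb B,M)\subset\mathcal L(\mathbb B)$ as a resolvent and imitate the Riesz projection. From $(z-T)|_M=(I+(z-z_0)R(z_0))(z_0-T)|_M$ we see that $R$ exists and is analytic on a disc around each $z_0\in S^1$, hence, by compactness, on an annulus $\delta<|z|<1/\delta$ with $\delta<1$. For $z,w$ in the annulus, $R(z)(w-T)R(w)=R(z)$,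 and $R(z)(z-T)R(w)=R(w)$ because $R(w)$ has range in $M$, where $R(z)(z-T)$ is the identity. Subtracting,
\begin{equation}\label{eq:resolvent}
R(z)-R(w)=(w-z)R(z)R(w).
\end{equation}
This identity is the place where it matters that $M$ is the same for all $z$.

Let $R_n=\frac1{2\pi i}\oint z^nR(z)\,dz$ for $n\in\mathbb Z$, over any circle $|z|=\mathrm{const}$ in the annulus, and put $P=R_0$, $Q=I-P$. Integrating $TR(z)=zR(z)-I$ against $z^n$ gives $TR_n=R_{n+1}$ for $n\ne-1$ and $TR_{-1}=R_0-I=-Q$. Hence
\[
R_n=T^nP\quad(n\ge0),\qquad R_{-n}=-T^{-n}Q\quad(n\ge1).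
\]
Fix $\eta\in(\delta,1)$. Integrating over $|z|=\eta$ for $R_n$ and over $|z|=1/\eta$ for $R_{-n}$ gives $\|T^nP\|,\|T^{-n}Q\|\le c\eta^n$ for $n\ge0$ and a suitable $c$.

To multiply two coefficients take circles $|z|=\eta_1<\eta_2=|w|$ and use \eqref{eq:resolvent}:
\[
R_nR_m=\frac1{(2\pi i)^2}\oint\!\!\oint z^nw^m\,\frac{R(z)-R(w)}{w-z}\,dw\,dz .
\]
Expand $\frac1{w-z}=\sum_{j\ge0}z^jw^{-j-1}$. Then $\frac1{2\pi i}\oint\frac{w^m}{w-z}\,dw$ equals $z^m$ if $m\ge0$ and $0$ if $m<0$, and $\frac1{2\pi i}\oint\frac{z^n}{w-z}\,dz$ equals $0$ if $n\ge0$ and $w^n$ if $n<0$. For $n=0$ the term with $R(w)$ contributes nothing, and we obtain $R_0R_m=R_m$ for $m\ge0$ and $R_0R_m=0$ for $m<0$. The cases $m=0,1,-1$ read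
\[
P^2=P,\qquad PTP=TP,\qquad PT^{-1}Q=0 .
\]
So $E^s=P\mathbb B$ and $E^u=Q\mathbb B$ are closed complementary subspaces with $TE^s\subset E^s$ and $T^{-1}E^u\subset E^u$, and the estimates above give \eqref{eq:decay}.
\end{proof}

\section{Structures and powers}\label{sec:powers}

Under condition (2) of Theorem~\ref{thm:powers} the series \eqref{eq:series} still converges and is a right inverse of $z-T$, but without invariance nothing confines its range to a fixed subspace $M$. For a high power $A=T^N$ there is a way out: keep only the first term of each sum. The range of the truncated operator does not depend on $z$, and the error is small.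

\begin{proof}[Proof of Theorem~\ref{thm:powers}]
\emph{(1)$\Rightarrow$(2).} Take $P=P_0$ and $c=C^2$: by (CL1) and (CL3) at $k=0$, $\|T^nP_0x\|\le C\lambda^n\|P_0x\|\le C^2\lambda^n\|x\|$, and the same holds for $T^{-n}Q_0$. Condition (CL2) and the indices $k\ne0$ are not used.

\emph{(2)$\Rightarrow$(3).} Let $2c\lambda^N<1$ and $A=T^N$. For $z\in S^1$ put $\widetilde R(z)=z^{-1}P-A^{-1}Q$. Then
\[
(z-A)\widetilde R(z)=P-zA^{-1}Q-z^{-1}AP+Q=I-\bigl(z^{-1}AP+zA^{-1}Q\bigr),
\]
which is invertible, because the bracket has norm at most $2c\lambda^N<1$. Consequently $\widetilde R(z)$ is bounded below, so it is injective with closed range. The range is $M=P\mathbb B+A^{-1}Q\mathbb B$ for every $z$: it is contained in $M$, and $a+A^{-1}b=\widetilde R(z)(za-b)$ for $a\in P\mathbb B$, $b\in Q\mathbb B$. Thus $M$ is closed, $\widetilde R(z):\mathbb B\to M$ is bijective, and $(z-A)|_M\circ\widetilde R(z)$ is bijective; hence $(z-A)|_M:M\to\mathbb B$ is bijective for all $z\in S^1$. By Theorem~\ref{thm:crit}, $T^N$ is GH. With $c=C^2$ this also proves the last two assertions of the theorem.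

\emph{(3)$\Rightarrow$(1).} Let $\mathbb B=E^s\oplus E^u$ be a GH splitting for $T^N$ with projections $P,Q$. Writing $n=jN+r$, $0\le r<N$, and applying \eqref{eq:decay} to $T^N$, we get $\|T^n|_{E^s}\|,\|T^{-n}|_{E^u}\|\le c\mu^n$ for all $n\ge0$, with some $c$ and $\mu\in(0,1)$. Define an $N$-periodic sequence of splittings by
\[
E^s_{jN+i}=T^iE^s,\qquad E^u_{jN+i}=T^iE^u\qquad(0\le i<N,\ j\in\mathbb Z).
\]
The projections $T^iPT^{-i}$, $T^iQT^{-i}$ are finitely many, so (CL1) holds. In (CL2) there is equality when $k=jN+i$ with $i<N-1$. For $i=N-1$ we have $T\,T^{N-1}E^s=T^NE^s\subset E^s$ and $T^{-1}E^u=T^{N-1}T^{-N}E^u\subset T^{N-1}E^u$. For (CL3) let $v=T^iu$ with $u\in E^s$; then $\|T^nv\|=\|T^iT^nu\|\le\|T^i\|\,c\mu^n\,\|T^{-i}\|\,\|v\|$, and the same estimate holds for $T^{-n}v$ when $u\in E^u$.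
\end{proof}

The proof shows that an operator with a structure has a periodic one. The conjecture asks for period $1$.

\section{Monodromy}\label{sec:mono}

In this section $z-T$ is right invertible for all $z\in S^1$, and $\Pi$ is as in Lemma~\ref{lem:tools}(a). Over an interval of angles the eigenspaces can always be identified with each other; the only question is what happens after a full turn.

\begin{definition}\label{def:frame}
A \emph{frame for $T$ with monodromy $g\in GL(K)$} is a continuous map $V:\mathbb R\to\mathcal L(K,\mathbb B)$ such that $V(\theta)$ is an isomorphism onto $E_{e^{i\theta}}$ and $V(\theta+2\pi)=V(\theta)g$ for all $\theta$.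
\end{definition}

A continuous family of such isomorphisms on $[0,2\pi]$ with $V(2\pi)=V(0)g$ extends to a frame by $V(\theta+2\pi m)=V(\theta)g^m$. Frames exist with $K=E_1$. Indeed, write $\Pi_\theta=\Pi(e^{i\theta})$ and choose, by uniform continuity, $0=\theta_0<\dots<\theta_m=2\pi$ with $\|2\Pi_\theta-I\|\,\|\Pi_{\theta_j}-\Pi_\theta\|<1$ for $\theta\in[\theta_j,\theta_{j+1}]$. Put $U(0)=I$ and $U(\theta)=s(\Pi_{\theta_j},\Pi_\theta)U(\theta_j)$ on $[\theta_j,\theta_{j+1}]$. Since $s(p,p)=I$, this is a continuous path in $GL(\mathbb B)$, and $U(\theta)\Pi_0=\Pi_\theta U(\theta)$ by Lemma~\ref{lem:tools}(b). So $U(\theta)$ maps $E_1$ isomorphically onto $E_{e^{i\theta}}$, and $V=U|_{E_1}$, $g=U(2\pi)|_{E_1}$ are as required.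

\begin{lemma}\label{lem:mono}
Let $V$ be a frame for $T$ with monodromy $g\in GL(K)$. Then $(E_z)$ is trivial if and only if $g\in GL(K)_0$. Hence $T$ is GH if and only if $g\in GL(K)_0$.
\end{lemma}

\begin{proof}
If $g\in GL(K)_0$, take a path $h:[0,2\pi]\to GL(K)$ from $I$ to $g^{-1}$. Then $V(2\pi)h(2\pi)=V(0)gg^{-1}=V(0)h(0)$, so $e^{i\theta}\mapsto V(\theta)h(\theta)$ is a trivialization. Conversely, let $W:S^1\to\mathcal L(K',\mathbb B)$ be a trivialization. The isomorphisms $h(\theta)=V(\theta)^{-1}W(e^{i\theta})=\Lambda(\theta)W(e^{i\theta})$ from $K'$ to $K$ depend continuously on $\theta$ by Lemma~\ref{lem:tools}(c), and $h(2\pi)=(V(0)g)^{-1}W(1)=g^{-1}h(0)$. So $h(\theta)h(0)^{-1}$ is a path in $GL(K)$ from $I$ to $g^{-1}$. The last claim is Theorem~\ref{thm:crit}.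
\end{proof}

The next lemma is the computation at the end of Example~\ref{ex:mobius}, for general $N$ and $g$. For $N=1$ read $g\oplus I_{K^{0}}$ as $g$.

\begin{lemma}\label{lem:power}
Let $V$ be a frame for $T$ with monodromy $g\in GL(K)$, and let $N\ge1$. Then $T^N$ is GH if and only if $g\oplus I_{K^{N-1}}\in GL(K^N)_0$.
\end{lemma}

\begin{proof}
Let $w=e^{i\phi}$ and $z_j=e^{i(\phi+2\pi j)/N}$, $0\le j<N$, the $N$ distinct roots of $t^N=w$. Then $w-T^N=\pm\prod_j(z_j-T)$ is a product of right invertible operators, hence right invertible. Let $\ell_j(t)=\prod_{i\ne j}\frac{t-z_i}{z_j-z_i}$ be the Lagrange polynomials. Then $\sum_j\ell_j=1$, and $(t-z_j)\ell_j(t)$ is a constant multiple of $t^N-w$. So every $x\in\ker(w-T^N)$ is the sum of the vectors $\ell_j(T)x\in E_{z_j}$. Conversely $E_{z_j}\subset\ker(w-T^N)$, and $\ell_i(T)$ acts on $E_{z_j}$ as the scalar $\ell_i(z_j)=\delta_{ij}$, so the sum is direct: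
\begin{equation}\label{eq:roots}
\ker(w-T^N)=E_{z_0}\oplus\dots\oplus E_{z_{N-1}} .
\end{equation}
Therefore $V_N(\phi)(k_0,\dots,k_{N-1})=\sum_jV\bigl(\frac{\phi+2\pi j}N\bigr)k_j$ is an isomorphism of $K^N$ onto $\ker(w-T^N)$, continuous in $\phi$. Replacing $\phi$ by $\phi+2\pi$ replaces $j$ by $j+1$, and $V(\frac\phi N+2\pi)=V(\frac\phi N)g$, so
\[
V_N(\phi+2\pi)(k_0,\dots,k_{N-1})=V_N(\phi)(gk_{N-1},k_0,\dots,k_{N-2}).
\]
Thus $V_N$ is a frame for $T^N$ with monodromy $(g\oplus I_{K^{N-1}})\sigma$, where $\sigma$ permutes the coordinates of $K^N$ cyclically. The operator $\sigma$ is given by a scalar matrix in the connected group $GL_N(\mathbb C)$, so $\sigma\in GL(K^N)_0$; here the complex scalars are used. Hence the monodromy lies in $GL(K^N)_0$ if and only if $g\oplus I_{K^{N-1}}$ does, and Lemma~\ref{lem:mono} applies to $T^N$.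
\end{proof}

\section{Every monodromy occurs}\label{sec:realize}

Lemma~\ref{lem:cut} turns a loop of idempotents into an operator, provided its Fourier coefficients decay fast enough to compensate the growth $\nu^{-|k|}$ of $\|\tau^k\|$. A loop that is merely continuous must first be replaced by a nearby analytic one. A Fej\'er mean is analytic but not idempotent, and the Riesz projection repairs this. Recall that if a circle $\Gamma$ does not meet the spectrum of $a\in\mathcal L(Z)$, then $\frac1{2\pi i}\oint_\Gamma(\zeta-a)^{-1}d\zeta$ is an idempotent.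

\begin{proposition}\label{prop:loop}
Let $Z$ be a Banach space and $p:S^1\to\mathcal L(Z)$ a continuous family of idempotents. There are a Banach space $\mathbb B$, an operator $T\in GL(\mathbb B)$ and a continuous $\Theta:S^1\to\mathcal L(Z,\mathbb B)$ such that, for every $z\in S^1$, the operator $z-T$ is right invertible and $\Theta(z)$ maps $\operatorname{ran}p(z)$ isomorphically onto $\ker(z-T)$.
\end{proposition}

\begin{proof}
Let $\Gamma$ be the circle $|\zeta-1|=\frac12$. For $\zeta\in\Gamma$ and $z\in S^1$,
\[
(\zeta-p(z))^{-1}=\frac{p(z)}{\zeta-1}+\frac{I-p(z)}{\zeta},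
\]
which has norm at most $c_0=2\sup\|p\|+2\sup\|I-p\|$, and integrating over $\Gamma$ gives $p(z)=\frac1{2\pi i}\oint_\Gamma(\zeta-p(z))^{-1}d\zeta$, since $\Gamma$ encloses $1$ and not $0$. Let $q$ be a Fej\'er mean of $p$ with $\sup_{S^1}\|q-p\|\le\eta\le1/(2c_0)$. By a Neumann series $\zeta-q(z)$ is invertible on $\Gamma\times S^1$ with inverse of norm at most $2c_0$, and
\[
\|(\zeta-q)^{-1}-(\zeta-p)^{-1}\|=\|(\zeta-q)^{-1}(q-p)(\zeta-p)^{-1}\|\le2c_0^2\eta .
\]
The function $q$ is a Laurent polynomial, defined for all $z\ne0$. The set of pairs $(\zeta,z)$ for which $\zeta-q(z)$ is invertible is open and contains the compact set $\Gamma\times S^1$, so it contains $\Gamma\times\{\delta<|z|<1/\delta\}$ for some $\delta<1$. On this annulus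
\[
r(z)=\frac1{2\pi i}\oint_\Gamma(\zeta-q(z))^{-1}d\zeta
\]
is an analytic family of idempotents, and $\|r-p\|\le c_0^2\eta$ on $S^1$ because $\Gamma$ has length $\pi$. Choose $\eta$ so small that $\|2r-I\|\,\|p-r\|<1$ on $S^1$. By Lemma~\ref{lem:tools}(b), $r(z)$ maps $\operatorname{ran}p(z)$ isomorphically onto $\operatorname{ran}r(z)$.

The Laurent coefficients of $r$ satisfy $\|r_k\|\le c\mu^{|k|}$ for any fixed $\mu\in(\delta,1)$, by Cauchy's estimates. Fix $\nu\in(\mu,1)$, so that $\sum_k\|r_k\|\nu^{-|k|}<\infty$, and let $\mathbb B\subset\mathcal X_\nu(Z)$ and $T$ be given by Lemma~\ref{lem:cut}. Put $\Theta(z)=\widehat r\varepsilon_z=\varepsilon_zr(z)\in\mathcal L(Z,\mathbb B)$. It is continuous by \eqref{eq:eps}, and on $\operatorname{ran}p(z)$ it is the composition of the isomorphisms $r(z):\operatorname{ran}p(z)\to\operatorname{ran}r(z)$ and $\varepsilon_z:\operatorname{ran}r(z)\to\ker(z-T)$.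
\end{proof}

It remains to produce a loop of idempotents whose ranges have a prescribed twist $g$. The operator $g$ need not be joined to the identity, but $g\oplus g^{-1}$ always is, by a rotation of $K^2$; following the subspace $K\oplus0$ along this path gives the loop.

\begin{proposition}\label{prop:realize}
For every Banach space $K$ and every $g\in GL(K)$ there are $\mathbb B$ and $T\in GL(\mathbb B)$ such that $z-T$ is right invertible for all $z\in S^1$ and $T$ has a frame with monodromy $g$. In particular $\ker(T-1)\cong K$.
\end{proposition}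

\begin{proof}
Let $\rho(t)=\begin{pmatrix}\cos t&-\sin t\\ \sin t&\cos t\end{pmatrix}$ act on $K^2$, and put
\[
h(\theta)=(g\oplus I)\,\rho(\tfrac\theta4)\,(g^{-1}\oplus I)\,\rho(\tfrac\theta4)^{-1},\qquad0\le\theta\le2\pi .
\]
Then $h(0)=I$. Conjugation by $\rho(\frac\pi2)$ exchanges the diagonal entries of a diagonal matrix, so $h(2\pi)=(g\oplus I)(I\oplus g^{-1})=g\oplus g^{-1}$. With $e=I\oplus0$ let $p(e^{i\theta})=h(\theta)eh(\theta)^{-1}$. This is a continuous family of idempotents on $S^1$, because $g\oplus g^{-1}$ commutes with $e$, and $k\mapsto h(\theta)(k,0)$ is an isomorphism of $K$ onto $\operatorname{ran}p(e^{i\theta})$. Apply Proposition~\ref{prop:loop} with $Z=K^2$ and put $V(\theta)k=\Theta(e^{i\theta})h(\theta)(k,0)$ for $0\le\theta\le2\pi$. These are isomorphisms onto $E_{e^{i\theta}}$, continuous in $\theta$, and $V(2\pi)k=\Theta(1)(gk,0)=V(0)gk$. So $V$ extends to a frame with monodromy $g$.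
\end{proof}

\section{The counterexample}\label{sec:counter}

By Lemmas~\ref{lem:mono} and \ref{lem:power} and Proposition~\ref{prop:realize}, we need a space $K$ and $G\in GL(K)$ with $G\notin GL(K)_0$ and $G\oplus I_K\in GL(K^2)_0$. A model for this behavior is supplied by matrix-valued functions. For a compact metric space $\Omega$ the invertible elements of $M_n(C(\Omega))=C(\Omega,M_n(\mathbb C))$ form the group $GL_n(C(\Omega))=C(\Omega,GL_n(\mathbb C))$, and paths in this group are homotopies of maps $\Omega\to GL_n(\mathbb C)$. Since $GL_n(\mathbb C)$ is connected, a map lies in the identity component $GL_n(C(\Omega))_0$ exactly when it is homotopic to a constant. Recall that for a path-connected space $Y$, the group $\pi_k(Y)$ vanishes if and only if every continuous map $S^k\to Y$ is homotopic to a constant. We use two facts: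
\[
\pi_4(S^3)=\mathbb Z/2,\qquad\pi_4(U(4))=0\quad\text{(Bott)}.
\]
Since $SU(2)=\bigl\{\bigl(\begin{smallmatrix}a&-\bar b\\ b&\bar a\end{smallmatrix}\bigr):|a|^2+|b|^2=1\bigr\}$ is homeomorphic to $S^3$, there is a map $\gamma:S^4\to SU(2)$ that is not homotopic to a constant, while $\gamma\oplus1_2:S^4\to U(4)$ is.

One might let $\gamma$ act by multiplication on $C(S^4,\mathbb C^2)$. But a path of invertible operators on that space need not consist of multiplication operators, so the homotopy class of $\gamma$ gives no obstruction. We need a space on which every operator determines a function. Let $\mathcal K(X)$ be the ideal of compact operators on $X$; the quotient $\mathcal L(X)/\mathcal K(X)$ is the \emph{Calkin algebra} of $X$.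

\begin{theorem}[Motakis \cite{Mot}]\label{thm:motakis}
For every compact metric space $\Omega$ there is a Banach space $X$ whose Calkin algebra is isomorphic as a Banach algebra to $C(\Omega)$.
\end{theorem}

\begin{remark}[Complexification]\label{rem:complexify}
For Theorem~\ref{thm:main} it suffices to have Theorem~\ref{thm:motakis} over one of the two scalar fields, because a real example yields a complex one. For a real space $X$ let $X_{\mathbb C}=X+iX$ with the norm $\|x+iy\|=\sup_t\|x\cos t-y\sin t\|$ and the isometric conjugation $\overline{x+iy}=x-iy$. For $A\in\mathcal L(X_{\mathbb C},Y_{\mathbb C})$ put $\overline A\xi=\overline{A\bar\xi}$; then $\overline{AB}=\overline A\,\overline B$ and $\overline{cA}=\bar c\,\overline A$. Call $A$ \emph{real} if $\overline A=A$. This holds exactly when $A$ maps $X$ to $Y$, that is, when $A$ is the complex-linear extension $(A_0)_{\mathbb C}$ of some $A_0\in\mathcal L(X,Y)$, and then $\|A\|=\|A_0\|$. Every $A$ is $A_1+iA_2$ with the real operators $A_1=\frac12(A+\overline A)$, $A_2=\frac1{2i}(A-\overline A)$, and $A$ is compact if and only if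 $A_1$ and $A_2$ are. Hence, if $\mathcal L(X)/\mathcal K(X)\cong C(\Omega;\mathbb R)$ through a map $\kappa$, then $A_1+iA_2\mapsto\kappa(A_1)+i\kappa(A_2)$ induces an isomorphism $\mathcal L(X_{\mathbb C})/\mathcal K(X_{\mathbb C})\cong C(\Omega;\mathbb C)$ with equivalent norms.
\end{remark}

Let $X$ be as in Theorem~\ref{thm:motakis} and let $\kappa:\mathcal L(X)\to C(\Omega)$ be the resulting continuous surjective unital homomorphism with kernel $\mathcal K(X)$. An operator $A:X^m\to X^n$ is an $n\times m$ matrix over $\mathcal L(X)$; applying $\kappa$ to its entries gives a continuous matrix-valued function $\kappa(A)$ on $\Omega$, the \emph{symbol} of $A$. The symbol is continuous in $A$ and multiplicative, every continuous matrix-valued function is a symbol, and $\kappa(A)=0$ if and only if $A$ is compact. In particular the symbol of an invertible operator on $X^n$ takes invertible values.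

We recall the Fredholm theory that we need; it holds over both fields. An operator is \emph{Fredholm} if its kernel has finite dimension and its range finite codimension, and its \emph{index} is the first number minus the second. A compact perturbation of a Fredholm operator is Fredholm of the same index. A Fredholm operator of index $0$ becomes invertible after adding a suitable finite rank operator. By Atkinson's theorem, $A$ is Fredholm if and only if $AB-I$ and $BA-I$ are compact for some $B$.

The symbol carries paths of invertible operators to homotopies. The following lemma goes in the opposite direction.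

\begin{lemma}\label{lem:lift}
Let $X$ be complex and let $A\in\mathcal L(X^n)$ have symbol in $GL_n(C(\Omega))_0$. Then $A$ is Fredholm of index $0$. If moreover $A$ is invertible, then $A\in GL(X^n)_0$.
\end{lemma}

\begin{proof}
A path of invertible symbols need not lift directly to a path of invertible operators, but exponentials lift. In a unital Banach algebra the finite products of exponentials form a subgroup of the invertible group that contains the open unit ball around $1$, by the logarithm series. This subgroup is therefore open and closed, and it is path connected through $t\mapsto e^{ta_1}\cdots e^{ta_m}$, so it is the identity component. Write $\kappa(A)=e^{a_1}\cdots e^{a_m}$, choose $\widehat a_i\in\mathcal L(X^n)$ with symbol $a_i$, and put $H=e^{\widehat a_1}\cdots e^{\widehat a_m}\in GL(X^n)_0$. Then $\kappa(H)=\kappa(A)$, so $A-H$ is compact and $A$ is Fredholm of index $0$.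

If $A$ is invertible, then $H^{-1}A=I+F$ is invertible with $F$ compact. The operator $I+\zeta F$, $\zeta\in\mathbb C$, fails to be invertible only if $\zeta\ne0$ and $-1/\zeta$ lies in the spectrum of $F$. The nonzero spectrum of a compact operator can accumulate only at $0$, so the exceptional $\zeta$ form a closed discrete subset of $\mathbb C$, which contains neither $0$ nor $1$. Joining $0$ to $1$ in its complement shows $I+F\in GL(X^n)_0$, hence $A\in GL(X^n)_0$.
\end{proof}

\begin{proposition}\label{prop:unstable}
There are a complex Banach space $K$ and $G\in GL(K)$ with $G\notin GL(K)_0$ and $G\oplus I_K\in GL(K^2)_0$.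
\end{proposition}

\begin{proof}
Take a complex $X$ with Calkin algebra $C(S^4)$, let $K=X^2$, and choose $G_0\in\mathcal L(X^2)$ with symbol $\gamma$. The symbol $\gamma\oplus1_2$ of $G_0\oplus I_K$ is homotopic to a constant, so it lies in $GL_4(C(S^4))_0$. By Lemma~\ref{lem:lift}, $G_0\oplus I_K$ is Fredholm of index $0$. Its kernel and cokernel are those of $G_0$, so $G_0$ is Fredholm of index $0$, and some finite rank perturbation $G$ of $G_0$ is invertible. The symbol of $G$ is still $\gamma$. The operator $G\oplus I_K$ is invertible with symbol $\gamma\oplus1_2$, so $G\oplus I_K\in GL(K^2)_0$ by Lemma~\ref{lem:lift}.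

Suppose $G\in GL(K)_0$. The symbol maps a path from $G$ to $I$ in $GL(K)$ to a homotopy $S^4\times[0,1]\to GL_2(\mathbb C)$ from $\gamma$ to a constant. Compose it with the polar retraction $GL_2(\mathbb C)\to U(2)$, $a\mapsto a(a^*a)^{-1/2}$, and then with $U(2)\to SU(2)$, $u\mapsto u\operatorname{diag}(\det u^{-1},1)$. Both maps fix $SU(2)$ pointwise, so we obtain a homotopy in $SU(2)$ from $\gamma$ to a constant, contrary to the choice of $\gamma$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $T$ be the operator that Proposition~\ref{prop:realize} associates with the pair $(K,G)$ of Proposition~\ref{prop:unstable}. It is not GH by Lemma~\ref{lem:mono}, and $T^2$ is GH by Lemma~\ref{lem:power} with $N=2$. By Theorem~\ref{thm:powers}, $T$ has a structure; if $E^s\oplus E^u$ is a GH splitting for $T^2$, the structure alternates between $(E^s,E^u)$ at even $k$ and $(TE^s,TE^u)$ at odd $k$.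
\end{proof}

\section{When the first power suffices}\label{sec:true}

The tools assembled so far describe exactly the gap between having a structure and being GH. We say that \emph{the conjecture holds for $T$} if $T$ is GH or has no structure.

\begin{theorem}\label{thm:complex}
Let the scalars be complex.
\begin{itemize}
\item[(i)] $T\in GL(\mathbb B)$ has a structure if and only if $z-T$ is right invertible for all $z\in S^1$ and, for one (equivalently, every) frame with monodromy $g\in GL(K)$, there is $N\ge1$ with $g\oplus I_{K^{N-1}}\in GL(K^N)_0$. The operator $T$ is GH if and only if the same holds with $N=1$.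
\item[(ii)] For a Banach space $K$ the following are equivalent: every $T$, on any $\mathbb B$, that has a structure and satisfies $\ker(T-1)\cong K$ is GH; and, for all $N\ge1$ and $g\in GL(K)$, $g\oplus I_{K^{N-1}}\in GL(K^N)_0$ implies $g\in GL(K)_0$.
\item[(iii)] The conjecture holds for $T$ whenever $GL(\ker(T-1))$ is connected. In particular it holds if $\ker(T-1)$ is finite-dimensional, and for all $T$ on complex Hilbert spaces. On a complex Hilbert space, surjectivity of $z-T$ for all $z\in S^1$ already implies that $T$ is GH.
\end{itemize}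
\end{theorem}

\begin{proof}
(i) If $T$ has a structure, condition (2) of Theorem~\ref{thm:powers} holds, so the series \eqref{eq:series} is a right inverse of $z-T$. Once all $z-T$ are right invertible, frames exist, and for each frame and each $N$ Lemma~\ref{lem:power} identifies the condition on $g$ with the property that $T^N$ is GH, which does not involve the frame. The first assertion now follows from the equivalence of (1) and (3) in Theorem~\ref{thm:powers}. The second is the case $N=1$, since a GH operator has a structure and so has right invertible $z-T$.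

(ii) Assume the second condition, and let $T$ have a structure with $\ker(T-1)\cong K$. Composing a frame on $E_1$ with an isomorphism $K\to E_1$ gives a frame with monodromy $g\in GL(K)$. By (i), $g\oplus I_{K^{N-1}}\in GL(K^N)_0$ for some $N$, hence $g\in GL(K)_0$, and $T$ is GH. If the second condition fails for a pair $(g,N)$, the operator of Proposition~\ref{prop:realize} has $\ker(T-1)\cong K$, and by (i) it has a structure and is not GH.

(iii) If $T$ has a structure, it has a frame on $E_1=\ker(T-1)$ by (i). If $GL(E_1)$ is connected, then it is path connected, being an open subset of a Banach space, so the monodromy lies in $GL(E_1)_0$ and $T$ is GH. The group $GL_n(\mathbb C)$ is connected. For a complex Hilbert space $H$ and $A\in GL(H)$ write $A=U|A|$ with $U$ unitary and $|A|$ positive and invertible. The segment $(1-t)|A|+tI$ consists of positive invertible operators, and $U=e^{iB}$ with $B=B^*$ bounded is joined to $I$ by $e^{itB}$. So $GL(H)$ is connected, and this applies to the closed subspace $E_1$ of a Hilbert space. Finally, in a Hilbert space every kernel is complemented,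 so surjective operators are right invertible, and Lemma~\ref{lem:mono} gives the last claim.
\end{proof}

\begin{remark}\label{rem:lp}
The conjecture also holds for all $T$ on complex $\ell_p$, $1\le p<\infty$, and on $c_0$. If $T$ has a structure, $\ker(T-1)$ is the range of the projection $\Pi(1)$. A complemented subspace of one of these spaces is finite-dimensional or isomorphic to the whole space \cite{Pel}, and the general linear group of the whole space is contractible \cite{Neu}. So Theorem~\ref{thm:complex}(iii) applies. This remark is not used elsewhere.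
\end{remark}

\section{Real scalars}\label{sec:real}

Theorem~\ref{thm:main} does not by itself settle the real case: when a complex operator is regarded as a real one, $E^s$ and $E^u$ need only be real subspaces, and more splittings become available. We therefore redo the analysis for an operator $T$ on a real space $\mathbb B$, through its complexification $T_{\mathbb C}$, with the notation of Remark~\ref{rem:complexify}. A function $f$ with values in $\mathcal L(X_{\mathbb C},Y_{\mathbb C})$ is \emph{symmetric} if $f(\bar z)=\overline{f(z)}$; the function $z-T_{\mathbb C}$ is an example. Symmetric functions are real at $z=\pm1$, and sums and products of symmetric functions are symmetric. The Fourier coefficients of a continuous symmetric function on $S^1$ are real operators, since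
\[
\overline{\widehat f_j}=\frac1{2\pi}\int_0^{2\pi}f(e^{-it})e^{ijt}\,dt=\widehat f_j .
\]
For $A\in\mathcal L(X,Y)$ we have $\ker A_{\mathbb C}=(\ker A)_{\mathbb C}$ and $\operatorname{ran}A_{\mathbb C}=(\operatorname{ran}A)_{\mathbb C}$.

\begin{theorem}\label{thm:realcrit}
For a real Banach space $\mathbb B$ and $T\in GL(\mathbb B)$ the following are equivalent:
\begin{itemize}
\item[(a)] $T$ is GH;
\item[(b)] $z-T_{\mathbb C}$ is right invertible for all $z\in S^1$, and there are a real Banach space $D$ and a continuous symmetric $V:S^1\to\mathcal L(D_{\mathbb C},\mathbb B_{\mathbb C})$ with $V(z)$ an isomorphism onto $\ker(z-T_{\mathbb C})$;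
\item[(c)] there is a closed subspace $M\subset\mathbb B$ with $z-T_{\mathbb C}:M_{\mathbb C}\to\mathbb B_{\mathbb C}$ bijective for all $z\in S^1$.
\end{itemize}
If $T$ is GH, then $\ker(T-1)\cong\mathbb B/M\cong\ker(T+1)$.
\end{theorem}

\begin{proof}
We apply the proof of Theorem~\ref{thm:crit} to $T_{\mathbb C}$ and check that each construction respects conjugation.

(a)$\Rightarrow$(c). The splitting $E^s_{\mathbb C}\oplus E^u_{\mathbb C}$ satisfies \eqref{eq:decay} for $T_{\mathbb C}$, and the subspace it produces is $M_{\mathbb C}$ with $M=E^s\oplus T^{-1}E^u$.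

(c)$\Rightarrow$(b). Let $R(z)$ be the inverse of $(z-T_{\mathbb C})|_{M_{\mathbb C}}$. Conjugating $(\bar z-T_{\mathbb C})R(\bar z)=I$ shows that $\overline{R(\bar z)}$ is a right inverse of $z-T_{\mathbb C}$ with range in $M_{\mathbb C}$, so it equals $R(z)$. Thus $R$ and $\Pi$ are symmetric, and so is $V$ on $\mathbb B_{\mathbb C}/M_{\mathbb C}\cong D_{\mathbb C}$, $D=\mathbb B/M$.

(b)$\Rightarrow$(c). If $R$ is a continuous right inverse, so is $\frac12\bigl(R(z)+\overline{R(\bar z)}\bigr)$, which is symmetric; use it to define a symmetric $\Pi$. Then $V(z)\overline{\Lambda(\bar z)}=\overline{V(\bar z)\Lambda(\bar z)}=\Pi(z)=V(z)\Lambda(z)$, and $V(z)$ is injective, so $\Lambda$ is symmetric. The coefficients $A_j$ of its Fej\'er means are real, so $\Phi$ is real and $\ker\Phi=M_{\mathbb C}$ for a closed $M\subset\mathbb B$.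

(c)$\Rightarrow$(a). As just seen, $R$ is symmetric, so $P=\frac1{2\pi}\int_0^{2\pi}R(e^{it})e^{it}\,dt=\widehat R_{-1}$ is real. The identities and estimates for $P$ and $Q$ restrict to $\mathbb B$.

Finally, (c) at $z=\pm1$ says that the real operator $\pm1-T$ maps $M$ bijectively onto $\mathbb B$, so $\mathbb B=M\oplus\ker(T\mp1)$.
\end{proof}

The last statement is a new obstruction. Over $\mathbb C$ the eigenspaces at $1$ and $-1$ are isomorphic through any frame; over $\mathbb R$ only their complexifications are linked in this way. So we look for real spaces $K\not\cong Y$ with $K_{\mathbb C}\cong Y_{\mathbb C}$, to serve as $\ker(T-1)$ and $\ker(T+1)$. For $T^2$ to be GH we shall also need $K\oplus Y\cong K\oplus K$. The model is the family of tangent planes of $S^2$: it has no nowhere vanishing section, but it becomes a product after adding the normal line, and also after complexification. We transfer this model to Banach spaces by symbols. The following theorem is conditional on the real form of Theorem~\ref{thm:motakis} for $\Omega=S^2$; nothing earlier depends on it.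

\begin{theorem}\label{thm:real}
Assume that there is a real Banach space $X$ with $\mathcal L(X)/\mathcal K(X)\cong C(S^2;\mathbb R)$. Then there are a real Banach space $\mathbb B$ and $T\in GL(\mathbb B)$ such that $T^2$ is GH, so that $T$ has a structure, but $\ker(T-1)\not\cong\ker(T+1)$; in particular $T$ is not GH.
\end{theorem}

Symbols are defined as in Section~\ref{sec:counter}: they are real matrix functions for operators between powers of $X$, and complex ones for powers of $X_{\mathbb C}$ by Remark~\ref{rem:complexify}, so Lemma~\ref{lem:lift} applies to $X_{\mathbb C}$. We use $\pi_2(S^5)=0$, $\pi_2(U(4))=0$, and the hairy ball theorem: every continuous tangent vector field on $S^2$ has a zero.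

\begin{lemma}\label{lem:Y}
Under the assumption of Theorem~\ref{thm:real} there is a real Banach space $Y$ with $X^2\oplus Y\cong X^4$, $Y\not\cong X^2$ and $Y_{\mathbb C}\cong X_{\mathbb C}^2$.
\end{lemma}

\begin{proof}
Let $v:S^2\to\mathbb R^3$ be the inclusion, viewed as a column. Then $vv^{\mathsf T}$ is the projection onto the normal line and $1_3-vv^{\mathsf T}$ the projection onto the tangent plane. We want an idempotent on $X^3$ with symbol $vv^{\mathsf T}$ and range isomorphic to $X$; its kernel will be $Y$.

\emph{Construction of $Y$.} Choose $A_0:X\to X^3$ and $B_0:X^3\to X$ with symbols $v$ and $v^{\mathsf T}$. The relation $v^{\mathsf T}v=1$ holds for $A_0,B_0$ only up to a compact error, which we now remove. The operator $B_0A_0=I+\text{compact}$ is Fredholm, so $\ker A_0\subset\ker B_0A_0$ has finite dimension. On a closed complement $X_1$ of $\ker B_0A_0$ the operator $B_0A_0$, and hence $A_0$, is bounded below, so $A_0X_1$ is closed, and $A_0X$ is closed as the sum of $A_0X_1$ and a finite-dimensional space. The range of $A_0$ has infinite codimension: otherwise $A_0$ would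 be Fredholm, $A_0B'-I$ would be compact for some $B'$, and $v\,\kappa(B')=1_3$ would equate matrices of rank at most $1$ and of rank $3$. So there is an injective linear map $j$ from $\ker A_0$ onto a subspace $F_0\subset X^3$ with $F_0\cap A_0X=0$. Let $\pi$ be a bounded projection onto $\ker A_0$ and $A=A_0+j\pi$. If $Ax=0$, then $A_0x=-j\pi x\in A_0X\cap F_0=0$, so $x=\pi x$ and $jx=0$, hence $x=0$. The range $A_0X\oplus F_0$ is closed. Thus $A$ is bounded below and has symbol $v$.

The operator $B_0A=I+\text{compact}$ has index $0$, so $B_0A+F$ is invertible for some finite rank $F$. Its inverse $H$ has symbol $1$, and $HB_0A=I-F_1$ with $F_1=HF=\sum_i\xi_i(\cdot)x_i$ of finite rank. The functionals $\xi_i\circ A^{-1}$ on $AX$ are bounded and extend to $\eta_i\in(X^3)^*$ by the Hahn--Banach theorem; then $F_2=\sum_i\eta_i(\cdot)x_i$ satisfies $F_2A=F_1$. Put $B=HB_0+F_2$. It has symbol $v^{\mathsf T}$, and $BA=I$. Hence $f=AB$ is an idempotent with range $AX$ and symbol $vv^{\mathsf T}$. Let $Y=\ker f$ and $e=I-f$. Then $X^3=Y\oplus AX\cong Y\oplus X$, and adding a copy of $X$ gives $X^4\cong X^2\oplus Y$.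

\emph{$Y\not\cong X^2$.} Let $j_0:X^2\to Y$ be an isomorphism. Regard $j_0$ as an operator $X^2\to X^3$ with symbol $a$, and let $b$ be the symbol of $j_0^{-1}e:X^3\to X^2$. The two compositions are $I$ and $e$, so $ba=1_2$ and $ab=1_3-vv^{\mathsf T}$. The first column of $a$ vanishes nowhere because $ba=1_2$, and it is tangent to the sphere because $v^{\mathsf T}a=v^{\mathsf T}aba=v^{\mathsf T}(1_3-vv^{\mathsf T})a=0$. This contradicts the hairy ball theorem; here it is essential that $a$ is real.

\emph{$Y_{\mathbb C}\cong X^2_{\mathbb C}$.} Since $\pi_2(S^5)=0$, the map $v:S^2\to S^5\subset\mathbb C^3$ is homotopic to the constant $e_3=(0,0,1)^{\mathsf T}$. The map $U(3)\to S^5$, $u\mapsto ue_3$, is a fiber bundle and so has the homotopy lifting property. Lifting the homotopy from $e_3$ to $v$, starting at the constant map $1_3$, gives a path in $C(S^2,U(3))$ from $1_3$ to a map $\omega$ whose third column is $v$. So $\omega\in GL_3(C(S^2))_0$. Let $\omega'$ consist of the first two columns of $\omega$; they are orthogonal to $v$, and $v$ is real, so $v^{\mathsf T}\omega'=0$. Choose $\Psi:X^2_{\mathbb C}\to X^3_{\mathbb C}$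 with symbol $\omega'$. Then $e_{\mathbb C}\Psi$ has range in $Y_{\mathbb C}$ and symbol $(1_3-vv^{\mathsf T})\omega'=\omega'$. The operator $(x,x')\mapsto e_{\mathbb C}\Psi x+A_{\mathbb C}x'$ on $X^2_{\mathbb C}\oplus X_{\mathbb C}=X^3_{\mathbb C}$ has symbol $\omega$, so it is Fredholm of index $0$ by Lemma~\ref{lem:lift}. With respect to $X^3_{\mathbb C}=Y_{\mathbb C}\oplus(AX)_{\mathbb C}$ it is the direct sum of $e_{\mathbb C}\Psi:X^2_{\mathbb C}\to Y_{\mathbb C}$ and the bijection $A_{\mathbb C}:X_{\mathbb C}\to(AX)_{\mathbb C}$. Hence $e_{\mathbb C}\Psi:X^2_{\mathbb C}\to Y_{\mathbb C}$ is Fredholm of index $0$, and a finite rank perturbation of it is an isomorphism.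
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:real}]
Let $K=X^2$, let $Y$ be as in Lemma~\ref{lem:Y}, and fix a complex isomorphism $\psi:K_{\mathbb C}\to Y_{\mathbb C}$ and a real isomorphism $J:K\oplus K\to K\oplus Y$.

\emph{A symmetric loop of idempotents.} Let $Z=K\oplus Y$. On the upper half circle we rotate $K_{\mathbb C}$ into $Y_{\mathbb C}$ by means of $\psi$, and on the lower half we reflect. On $Z_{\mathbb C}$ put
\[
h(t)=(I\oplus\psi)\rho(t)(I\oplus\psi)^{-1}=\begin{pmatrix}\cos t&-\sin t\,\psi^{-1}\\ \sin t\,\psi&\cos t\end{pmatrix},\qquad0\le t\le\tfrac\pi2,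
\]
with $\rho$ as in Proposition~\ref{prop:realize}; it is invertible. Let $e_K$ be the projection of $Z_{\mathbb C}$ onto $K_{\mathbb C}$ along $Y_{\mathbb C}$, and define $p(e^{i\theta})=h(\frac\theta2)e_Kh(\frac\theta2)^{-1}$ and $p(e^{-i\theta})=\overline{p(e^{i\theta})}$ for $0\le\theta\le\pi$. We have $p(1)=e_K$, and $p(-1)=I-e_K$ because $h(\frac\pi2)$ exchanges $K_{\mathbb C}$ and $Y_{\mathbb C}$. Both are real, so $p$ is a well-defined, continuous, symmetric family of idempotents.

\emph{The operator.} Run the proof of Proposition~\ref{prop:loop} for $p$ on $Z_{\mathbb C}$. The Fej\'er mean $q$ has real coefficients, so it is symmetric. With $\zeta_t=1+\frac12e^{it}$ we have $r(z)=\frac1{4\pi}\int_0^{2\pi}(\zeta_t-q(z))^{-1}e^{it}\,dt$; conjugating and replacing $t$ by $-t$ shows that $r$ is symmetric, so the $r_k$ are real. The space $\mathcal X_\nu(Z_{\mathbb C})$ is the complexification of $\mathcal X_\nu(Z)$ up to an equivalent norm, the operators $\tau$ and $\widehat r$ are real, and $\varepsilon_z$ is symmetric. Thus we obtain a real space $\mathbb B=\widehat r\mathcal X_\nu(Z)$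 and $T=\tau|_{\mathbb B}\in GL(\mathbb B)$ such that $z-T_{\mathbb C}$ is right invertible on $S^1$, together with a symmetric $\Theta$ that maps $\operatorname{ran}p(z)$ isomorphically onto $E_z=\ker(z-T_{\mathbb C})$. The real operators $\Theta(1)$ and $\Theta(-1)$ map $K_{\mathbb C}$ onto $E_1$ and $Y_{\mathbb C}$ onto $E_{-1}$, so $\ker(T-1)\cong K$ and $\ker(T+1)\cong Y$ as real spaces. These are not isomorphic, and $T$ is not GH by Theorem~\ref{thm:realcrit}.

\emph{The square.} We verify condition (b) of Theorem~\ref{thm:realcrit} for $T^2$ with $D=K^2$. As in Lemma~\ref{lem:power}, $w-T_{\mathbb C}^2$ is right invertible for $w\in S^1$. A symmetric trivialization is determined by its values on the upper half circle, where it must start and end at real operators. For $0\le\theta\le\pi$ let $V(\theta)=\Theta(e^{i\theta})h(\frac\theta2)|_{K_{\mathbb C}}$, an isomorphism onto $E_{e^{i\theta}}$; then $\overline{V(\theta)}$ is an isomorphism onto $E_{e^{-i\theta}}$, and $V(0)=\Theta(1)|_{K_{\mathbb C}}$, $V(\pi)=\Theta(-1)\psi$. For $w=e^{i\phi}$, $0\le\phi\le\pi$, the square roots of $w$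 are $e^{i\phi/2}$ and $-e^{i\phi/2}=e^{-i(\pi-\phi/2)}$. By \eqref{eq:roots},
\[
V_2(\phi)(k,l)=V(\tfrac\phi2)k+\overline{V(\pi-\tfrac\phi2)}\,l
\]
is an isomorphism of $K_{\mathbb C}^2$ onto $\ker(w-T_{\mathbb C}^2)$, continuous in $\phi$. Its end values are not real, and we correct them.

At $\phi=0$ we have $V_2(0)(k,l)=\Theta(1)k+\Theta(-1)\overline\psi l$. Let $\alpha_0=(I\oplus\overline\psi)^{-1}J_{\mathbb C}\in GL(K^2_{\mathbb C})$. Then $V_2(0)\alpha_0=\Xi J_{\mathbb C}$ with $\Xi(k,y)=\Theta(1)k+\Theta(-1)y$, a product of real operators. This step needs $K\oplus Y\cong K\oplus K$, and it is where squaring helps: the eigenspace of $T^2$ at $1$ is the sum of the two mismatched spaces. At $\phi=\pi$ let $\alpha_\pi(a,b)=(a+ib,a-ib)$. Then $V_2(\pi)\alpha_\pi(a,b)=V(\frac\pi2)(a+ib)+\overline{V(\frac\pi2)}(a-ib)$; conjugating the operator exchanges the two terms, so it is real.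

Both corrections lie in $GL(K^2_{\mathbb C})_0$. For $\alpha_\pi$ this holds because it is given by a scalar matrix in $GL_2(\mathbb C)$. The operator $\alpha_0$ is invertible on $K^2_{\mathbb C}=X^4_{\mathbb C}$, so its symbol is a map $a:S^2\to GL_4(\mathbb C)$. The homotopy $a(a^*a)^{-t/2}$, $0\le t\le1$, deforms it into $U(4)$, where it is homotopic to a constant since $\pi_2(U(4))=0$. Lemma~\ref{lem:lift} gives $\alpha_0\in GL(X^4_{\mathbb C})_0$. So there is a path $\alpha:[0,\pi]\to GL(K^2_{\mathbb C})$ from $\alpha_0$ to $\alpha_\pi$. Put $W(e^{i\phi})=V_2(\phi)\alpha(\phi)$ and $W(e^{-i\phi})=\overline{W(e^{i\phi})}$ for $0\le\phi\le\pi$. Since $W(1)$ and $W(-1)$ are real, $W$ is well defined, continuous and symmetric, and $W(w)$ is an isomorphism onto $\ker(w-T^2_{\mathbb C})$ for every $w\in S^1$. Hence $T^2$ is GH. The proof of (3)$\Rightarrow$(1) in Theorem~\ref{thm:powers} does not use the scalar field, so $T$ has a structure.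
\end{proof}

\begin{thebibliography}{9}

\bibitem{Mot}
P.~Motakis, \emph{Separable spaces of continuous functions as Calkin algebras}, J. Amer. Math. Soc. \textbf{37} (2024), 1--37.

\bibitem{Neu}
Neubauer, Math. Ann. \textbf{174} (1967), 33--40.

\bibitem{Pel}
Pe{\l}czy\'nski, Studia Math. \textbf{19} (1960).

\bibitem{Tik}
Sergey Tikhomirov, \emph{Generalized hyperbolicity for diffeomorphisms of Banach spaces}, arXiv:2510.05499 (2025).

\end{thebibliography}
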